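# A semi-proximal Dowker space

## The theorem and what it asserts

**Theorem 1.** Assume $\diamondsuit$, or that the universe is obtained from some model of ZFC by adding $\kappa\ge\aleph_1$ Cohen reals. Then there is a semi-proximal Dowker space $X$ of size $\aleph_1$. It is locally compact, locally countable, zero-dimensional, first countable, and admits a continuous injection into $\mathbb R$. Moreover $X\times(\omega+1)$ is semi-proximal and not normal.

All spaces are Hausdorff. In particular compatible uniformities are separated and uniformizable spaces are Tychonoff.

The theorem answers the following problem, taken from Khulod Almontashery and Paul Szeptycki, "Semi-proximal spaces and normality", arXiv:2311.00539 (2023): if $X$ is semi-proximal and normal, must $X$ be countably paracompact? Semi-proximality says that in a certain infinite game, Player II has no winning strategy. The problem asks whether this, together with normality, yields a covering property. By Theorem 1 the answer is: *not as a theorem of ZFC* (if ZFC is consistent). Indeed $\diamondsuit$ holds in Gödel's $L$, so it is consistent relative to ZFC. The Cohen part shows that counterexamples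 also exist with $2^{\aleph_0}$ arbitrarily large. Whether such a space exists in ZFC alone is not decided here.

The proof has two halves that barely touch each other. The first is a theorem about the game (Theorem 4): for a space with a coarser metric containing no Cantor set, semi-proximality reduces to a much easier game played at single points. The second is the construction of a Dowker space to which the first half applies.

## Uniformities, the proximal game, and Dowker spaces

**Uniformities.** For $U,V\subseteq X\times X$ put $U\circ V=\{(x,z):\exists y\ (x,y)\in U,\ (y,z)\in V\}$ and $U[x]=\{y:(x,y)\in U\}$. A uniformity $\mathfrak U$ on $X$ is a filter of sets (*entourages*) containing the diagonal, closed under $U\mapsto U^{-1}$, such that every $U\in\mathfrak U$ contains $V\circ V$ for some $V\in\mathfrak U$. The symmetric entourages, those with $U=U^{-1}$, form a base. $\mathfrak U$ is *compatible* with the topology of $X$ if for each $x$ the sets $U[x]$ form a neighbourhood base at $x$. (They are neighbourhoods, not necessarily open.) Example: a metric $d$ gives the uniformity generated by the sets $D_\varepsilon=\{(x,y):d(x,y)<\varepsilon\}$.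

**Definition (proximal game).** Let $\mathfrak U$ be a uniformity or a uniformity base on $X$. In inning $0$, Player I chooses $U_0\in\mathfrak U$ and Player II chooses $x_0\in X$. In inning $n+1$, I chooses $U_{n+1}\in\mathfrak U$ with $U_{n+1}\subseteq U_n$, and II chooses $x_{n+1}\in U_n[x_n]$. Player I wins if $\bigcap_{n}U_n[x_n]=\emptyset$ or $(x_n)$ converges in $X$. Otherwise II wins.

So II wins exactly when there is a point in all the sets $U_n[x_n]$ and yet $(x_n)$ converges to nothing.

**Definition (semi-proximal).** $X$ is semi-proximal if for some compatible uniformity $\mathfrak U$, Player II has no winning strategy in the proximal game on $(X,\mathfrak U)$.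

*Metrizable spaces are semi-proximal.* Take the metric uniformity and let I play $D_{2^{-n}}$. If $z\in\bigcap_nU_n[x_n]$, then $d(x_n,z)<2^{-n}$ for all $n$, so $x_n\to z$. Hence I always wins. No completeness is needed, because an empty intersection is a win for I.

**Definition (countably paracompact, Dowker).** $X$ is countably paracompact if every countable open cover has a locally finite open refinement. A Dowker space is a normal space that is not countably paracompact; equivalently, a normal space whose product with $\omega+1$ is not normal.

Metrizable spaces are paracompact, so they are not Dowker. A counterexample must be a non-metrizable space in which II still cannot win.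

## The game at a single point

**Definition ($G(X,z)$).** Let $z\in X$. In inning $n$, Player I chooses an open neighbourhood $O_n$ of $z$ and Player II chooses $w_n\in O_n$. Player I wins iff $w_n\to z$.

*First countable spaces.* Here I wins $G(X,z)$ by playing a decreasing neighbourhood base at $z$. So II has no winning strategy in any $G(X,z)$.

*The point $\omega_1$ in $\omega_1+1$ (order topology).* Here II wins: every $O_n$ contains a countable ordinal, and II plays one. With $\beta=\sup_nw_n<\omega_1$, the neighbourhood $(\beta,\omega_1]$ contains no $w_n$.

**Lemma 2.** If $X$ is semi-proximal, then for every $z\in X$ Player II has no winning strategy in $G(X,z)$.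

In particular $\omega_1+1$ is not semi-proximal.

*Proof.* We turn a winning strategy $\tau$ for II in $G(X,z)$ into a winning strategy for II in the proximal game on $(X,\mathfrak V)$, for an arbitrary compatible uniformity or base $\mathfrak V$. The trick is to return to $z$ at every even inning, so that $z$ is the only possible limit, and to use $\tau$ at the odd innings.

When I plays $U_n$, II picks a symmetric entourage $V_n$ of the generated uniformity with $V_n\circ V_n\subseteq U_n$ and, for $n\ge1$, $V_n\subseteq V_{n-1}$. Then II plays
$$x_n=z\ \ (n\text{ even}),\qquad x_n=\tau(\operatorname{int}V_1[z],\operatorname{int}V_3[z],\dots,\operatorname{int}V_n[z])\ \ (n\text{ odd}).$$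

In both cases $x_n\in V_n[z]$. By symmetry $z\in V_n[x_n]\subseteq U_n[x_n]$, so $z\in\bigcap_nU_n[x_n]$. The moves are legal: $(x_n,z)\in V_n$ and $(z,x_{n+1})\in V_{n+1}\subseteq V_n$, so $(x_n,x_{n+1})\in V_n\circ V_n\subseteq U_n$. Finally, $(x_n)$ equals $z$ infinitely often, so in a Hausdorff space it could converge only to $z$. But the odd subsequence is a play of $G(X,z)$ won by $\tau$, so it does not converge to $z$. Thus II wins. As $\mathfrak V$ was arbitrary, $X$ is not semi-proximal. $\square$

## The metric strategy fails on the Sorgenfrey line

We want a converse of Lemma 2 for spaces $X$ that have a coarser metric $d$. The sensible first attempt is to let I imitate the metrizable case, playing $U_n\subseteq D_{2^{-n}}$. Then any $z\in\bigcap_nU_n[x_n]$ is the $d$-limit of $(x_n)$. If $X$ is first countable, I could try to shrink the $U_n$ further so that $x_n\to z$ also in the topology of $X$. The trouble is that in $G(X,z)$ Player I knows $z$ from the start, whereas here $z$ is revealed only in the limit. A sequence $(U_n)$ chosen in advance need not give a neighbourhood base $(U_n[z])$ at every $z$. The next result shows that this is a real obstruction.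

**Proposition 3.** Let $Y\subseteq\mathbb R$ carry the Sorgenfrey topology. Then $Y$ is semi-proximal iff $Y$ contains no Euclidean copy of $2^\omega$.

Recall that basic Sorgenfrey neighbourhoods of $x$ are the sets $[x,x+\varepsilon)\cap Y$. In particular the Sorgenfrey line ($Y=\mathbb R$) is first countable and has a coarser metric, but it is not semi-proximal. Here is the proof of (⇒); (⇐) comes after Theorem 4.

*Proof of (⇒).* Let $C\subseteq Y$ be a Euclidean copy of $2^\omega$ and $\mathfrak U$ any compatible uniformity on $Y$. We give II a winning strategy: always move to the right inside $C$, so that $(x_n)$ approaches its Euclidean limit strictly from the left.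

Let $R$ be the set of $x\in C$ with $C\cap(x,x+\varepsilon_x)=\emptyset$ for some $\varepsilon_x>0$. If $x<x'$ are in $R$, then $x'\ge x+\varepsilon_x$, so the intervals $(x,x+\varepsilon_x)$, $x\in R$, are pairwise disjoint. Hence $R$ is countable.

II keeps nonempty sets $P_n\subseteq C$ that are clopen in the Euclidean topology of $C$, starting with $P_{-1}=C$. A nonempty clopen subset of $C$ is uncountable. So, given $U_n$, II can play some $x_n\in P_{n-1}\setminus R$. Since $U_n[x_n]$ is a Sorgenfrey neighbourhood of $x_n$, there is $\varepsilon>0$ with $[x_n,x_n+\varepsilon)\cap C\subseteq U_n[x_n]$. Since $P_{n-1}$ is a neighbourhood of $x_n$ in $C$ and $x_n\notin R$, the set $P_{n-1}\cap(x_n,x_n+\varepsilon)$ is a nonempty open subset of $C$. So II can choose a nonempty clopen $P_n\subseteq P_{n-1}\cap(x_n,x_n+\varepsilon)$ of diameter less than $2^{-n}$. Then $P_n\subseteq U_n[x_n]$, so the next move $x_{n+1}\in P_n$ is legal.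

By compactness there is $z\in\bigcap_nP_n$. Then $z\in\bigcap_nU_n[x_n]$. Also $x_n<z$ for all $n$, and $|x_{n+1}-z|<2^{-n}$. A Sorgenfrey limit of $(x_n)$ would be a Euclidean limit, so it could only be $z$. But $[z,z+1)$ contains no $x_n$. Hence $(x_n)$ does not converge in $Y$ and II wins. $\square$

In this strategy II never commits to $z$: at every stage uncountably many targets, filling a Cantor set, are still possible. It turns out that this is the *only* way in which knowing $z$ in advance matters.

## Undecided plays build a Cantor set

**Theorem 4.** Let $X$ be Tychonoff and let $d$ be a metric on $X$ whose topology is coarser than that of $X$, such that $(X,d)$ contains no homeomorphic copy of $2^\omega$. Let $\mathfrak U$ be any compatible uniformity containing all $D_\varepsilon=\{(x,y):d(x,y)<\varepsilon\}$. The following are equivalent: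

1. $X$ is semi-proximal;
2. II has no winning strategy in the proximal game on $(X,\mathfrak U)$;
3. for every $z\in X$, II has no winning strategy in $G(X,z)$.

In particular, if $X$ is first countable, then $X$ is semi-proximal.

Such a $\mathfrak U$ always exists: take the supremum of any compatible uniformity and the metric uniformity of $d$. It is compatible because the topology of $d$ is coarser than that of $X$. The last sentence follows from (3)⇒(1), since for first countable $X$ Player I wins every $G(X,z)$. By Proposition 3, the hypothesis on Cantor sets cannot be dropped.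

*Proof.* (2)⇒(1) is trivial and (1)⇒(3) is Lemma 2. For (3)⇒(2), assume (3) and suppose that $\sigma$ is a winning strategy for II on $(X,\mathfrak U)$. We look for a contradiction.

**Step 1: each run has a target.** This step names the point that II's strategy secretly aims at. Call $p=(U_0,\dots,U_n)$ a *position* if the $U_i\in\mathfrak U$ are symmetric, $U_0\supseteq\dots\supseteq U_n$ and $U_i\subseteq D_{2^{-i}}$. An infinite sequence all of whose nonempty initial segments are positions is a *run*. Put $x_i=\sigma(U_0,\dots,U_i)$. Every position extends to a run: keep adding $U_{i+1}=U_i\cap D_{2^{-(i+1)}}$. For a run $r$, II wins, so there is $z\in\bigcap_nU_n[x_n]$, and then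
$$d(x_n,z)<2^{-n}\quad\text{for all }n. \tag{1}$$
So $z$ is the $d$-limit of $(x_n)$, hence unique. Write $z=z(r)$, the *value* of $r$.

There are two cases: either some position decides the value, or none does.

**Step 2: a position that decides the value.** This step shows that in the first case II wins some $G(X,z)$, contrary to (3). Suppose that all runs extending the position $p=(U_0,\dots,U_n)$ have the same value $z$. In $G(X,z)$ let II answer $O_m$ as follows. Choose a symmetric $U_{n+1+m}\in\mathfrak U$ with
$$U_{n+1+m}\subseteq U_{n+m}\cap D_{2^{-(n+1+m)}},\qquad U_{n+1+m}[z]\subseteq O_m,$$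
and play $w_m=x_{n+1+m}=\sigma(U_0,\dots,U_{n+1+m})$.

*Legality:* $(U_0,\dots,U_{n+1+m})$ is a position extending $p$. It extends to a run, whose value is $z$, so $z\in U_{n+1+m}[w_m]$. By symmetry $w_m\in U_{n+1+m}[z]\subseteq O_m$.

*II wins:* the sequence $(U_i)$ produced is a run, so $(x_i)$ does not converge in $X$, because $\sigma$ wins. As $(w_m)$ is a tail of $(x_i)$, we have $w_m\not\to z$.

So II has a winning strategy in $G(X,z)$, contradicting (3).

**Step 3: no position decides the value.** This step embeds $2^\omega$ into $(X,d)$ in the remaining case, in which every position has two extending runs with different values. We build positions $p_s$ for $s\in2^{<\omega}$. Let $p_\emptyset$ be any position. Given $p_s$, take runs $r^0,r^1$ extending $p_s$ with $z^0=z(r^0)\ne z^1=z(r^1)$. Pick $m$ larger than the length of $p_s$ with $4\cdot2^{-m}<d(z^0,z^1)$. Let $p_{s^\frown i}$ consist of the first $m+1$ moves of $r^i$; it properly extends $p_s$.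

If a run $r$ extends $p_{s^\frown i}$, then $r$ and $r^i$ share the point $x_m$, so by (1)
$$d(z(r),z^i)\le d(z(r),x_m)+d(x_m,z^i)<2\cdot2^{-m}.$$
If a run extending $p_{s^\frown0}$ and a run extending $p_{s^\frown1}$ had the same value, then $d(z^0,z^1)<4\cdot2^{-m}$, contrary to the choice of $m$. So their values differ.

For $f\in2^\omega$ let $r_f=\bigcup_kp_{f\upharpoonright k}$, which is a run, and $g(f)=z(r_f)$. If $f\ne f'$ split after $s$, then $r_f,r_{f'}$ extend $p_{s^\frown0},p_{s^\frown1}$ in some order, so $g(f)\ne g(f')$. Thus $g$ is injective. The position $p_{f\upharpoonright k}$ has length at least $k+1$. So if $f\upharpoonright k=f'\upharpoonright k$, then $r_f$ and $r_{f'}$ share $x_k$, and by (1) $d(g(f),g(f'))<2\cdot2^{-k}$. Thus $g:2^\omega\to(X,d)$ is continuous. A continuous injection from a compact space to a Hausdorff space is an embedding, so $(X,d)$ contains a copy of $2^\omega$, a contradiction. $\square$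

*Proof of Proposition 3, (⇐).* The Sorgenfrey topology on $Y$ is first countable. It is finer than the Euclidean topology, so Hausdorff, and the sets $[a,b)\cap Y$ are clopen, so it is Tychonoff. If $Y$ contains no Euclidean copy of $2^\omega$, apply Theorem 4 with the Euclidean metric. $\square$

## Which common limit points a Dowker space needs

Theorem 4 tells us where to look. We want a first countable topology on $\omega_1$ with a continuous injection $y:\omega_1\to\mathbb R$ whose image contains no Cantor set; such a space is automatically semi-proximal. It remains to make it Dowker.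

To destroy countable paracompactness, we attach to each point a *level* $\lambda(\xi)\in\omega$ and require that the sets
$$X_{\le n}=\{\xi<\omega_1:\lambda(\xi)\le n\}$$
are open. They form an increasing open cover. We want it to be impossible to write $X=\bigcup_nD_n$ with closed $D_n\subseteq X_{\le n}$. For this, every large closed set inside $X_{\le n}$ should be forced to have a point of level $n+1$. For normality, two large disjoint closed sets should be separated for a simple reason, and otherwise they should be forced to meet. Both wishes have one form: *two large sets of level at most $n$ have a common limit point of any prescribed level $k\ge n$.*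

What should "large" mean? The first guess, "uncountable", contradicts the continuity of $y$. If $y_\xi\in(0,1)$ for $\xi\in A$ and $y_\xi\in(2,3)$ for $\xi\in B$, a common limit point $\alpha$ would satisfy $y_\alpha\in[0,1]\cap[2,3]=\emptyset$. So largeness must be measured relative to an interval in which both sets are everywhere uncountable. This leads to the following principle. From here on, limit ordinals are nonzero.

**Principle (P).** There are $y:\omega_1\to\mathbb R$ (write $y_\alpha$), $\lambda:\omega_1\to\omega$, a set $\Lambda$ of countable limit ordinals, and sets $L_\alpha$ ($\alpha\in\Lambda$) with: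

* **(P1)** $y$ is injective, and for every nowhere dense $F\subseteq\mathbb R$ the set $\{\alpha:y_\alpha\in F\}$ is countable.
* **(P2)** For $\alpha\in\Lambda$: $L_\alpha\subseteq\alpha$ is cofinal of order type $\omega$, $\lambda(\xi)\le\lambda(\alpha)$ for $\xi\in L_\alpha$, and $y_\xi\to y_\alpha$ along $L_\alpha$.
* **(P3)** Let $n\le k$, let $A,B\subseteq\{\xi:\lambda(\xi)\le n\}$, and let $I$ be a nonempty open interval such that $\{\xi\in A:y_\xi\in G\}$ and $\{\xi\in B:y_\xi\in G\}$ are uncountable for every nonempty open $G\subseteq I$. Then there is $\alpha\in\Lambda$ with $\lambda(\alpha)=k$ and both $L_\alpha\cap A$, $L_\alpha\cap B$ infinite.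

The set $L_\alpha$ will be a sequence converging to $\alpha$. (P1) makes sets small in the sense of category countable, and countable sets will be harmless. (P2) keeps $y$ continuous and the $X_{\le n}$ open. (P3) supplies the common limit points; we shall use $k=n$ for normality and $k=n+1$ against countable paracompactness.

## The topology built from the ladders

Assume (P). We define topologies $\tau_\alpha$ on the ordinals $\alpha\le\omega_1$ by recursion, keeping the following conditions.

* **(T1)** $\tau_\alpha$ is Hausdorff, and every point has a countable neighbourhood base of compact open sets.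
* **(T2)** For $\beta<\alpha$: $\beta\in\tau_\alpha$, $\tau_\beta$ is the subspace topology on $\beta$, and $\alpha\setminus(\beta+1)\in\tau_\alpha$.
* **(T3)** $y\upharpoonright\alpha$ is continuous, and $X_{\le n}\cap\alpha\in\tau_\alpha$ for all $n$.

Start with the only topology on $\alpha=0$.

**Step 1: limit $\alpha\le\omega_1$.** Here we glue the earlier topologies. Put $\tau_\alpha=\{W\subseteq\alpha:W\cap\beta\in\tau_\beta\text{ for all }\beta<\alpha\}$. This is a topology.

For (T2): let $\beta<\alpha$. If $W\in\tau_\alpha$, then $W\cap\beta\in\tau_\beta$. Conversely let $W\in\tau_\beta$. For $\gamma\le\beta$ we have $W\cap\gamma\in\tau_\gamma$, as $\tau_\gamma$ is the subspace topology on $\gamma$. For $\beta<\gamma<\alpha$ the set $W$ is open in the subspace $\beta$, which is open in $\tau_\gamma$, so $W\in\tau_\gamma$. Hence $W\in\tau_\alpha$. So $\tau_\beta\subseteq\tau_\alpha$, $\beta\in\tau_\alpha$, and $\tau_\beta$ is the subspace topology. Finally $(\alpha\setminus(\beta+1))\cap\gamma$ is empty for $\gamma\le\beta+1$ and equals $\gamma\setminus(\beta+1)\in\tau_\gamma$ for larger $\gamma<\alpha$.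

For (T1) and (T3): each $\xi<\alpha$ lies in the open subspace $\xi+1<\alpha$, so compact open bases and continuity of $y$ are inherited. Two points $\xi<\eta$ are separated in the open subspace $\eta+1$. And $X_{\le n}\cap\alpha\in\tau_\alpha$ because $X_{\le n}\cap\beta\in\tau_\beta$ for all $\beta<\alpha$.

**Step 2: adding an isolated point, $\alpha\notin\Lambda$.** Let $W\in\tau_{\alpha+1}$ iff $W\cap\alpha\in\tau_\alpha$. Then $\{\alpha\}$ is open, and so is $\alpha$ with its old topology. Conditions (T1)–(T3) for $\alpha+1$ follow at once from those for $\alpha$.

**Step 3: adding a limit of the sequence $L_\alpha$, $\alpha\in\Lambda$.** Here $\alpha$ should become the limit of $L_\alpha$, with small compact open sets around the points of $L_\alpha$ to keep local compactness. Write $L_\alpha=\{\xi_0<\xi_1<\cdots\}$ and $\xi_{-1}=-1$. By (T2) the interval $(\xi_{j-1},\xi_j]=(\xi_j+1)\setminus(\xi_{j-1}+1)$ is $\tau_\alpha$-open. So by (T1) and (T3) there are compact open $N_j=N_j^\alpha\in\tau_\alpha$ with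
$$\xi_j\in N_j\subseteq(\xi_{j-1},\xi_j]\cap X_{\le\lambda(\xi_j)}\cap\{\eta:|y_\eta-y_{\xi_j}|<2^{-j}\}. \tag{2}$$
Let $W\in\tau_{\alpha+1}$ iff $W\cap\alpha\in\tau_\alpha$ and ($\alpha\in W\Rightarrow\bigcup_{j\ge i}N_j\subseteq W$ for some $i$). This is a topology. The sets
$$O_i^\alpha=\{\alpha\}\cup\bigcup_{j\ge i}N_j$$
are open and form a base at $\alpha$.

*Example.* If $\omega\in\Lambda$, then every point $j<\omega$ is isolated, since $\Lambda$ contains only limit ordinals, and we may take $N_j=\{\xi_j\}$. Then $\omega$ is the limit of the sequence $L_\omega$, and the points of $\omega\setminus L_\omega$ stay away from it.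

*Checking (T2).* A set $W\subseteq\alpha$ is in $\tau_{\alpha+1}$ iff it is in $\tau_\alpha$. So $\alpha$ is open with subspace topology $\tau_\alpha$, and the first two clauses of (T2) for $\beta<\alpha$ follow. For the third, $(\alpha+1)\setminus(\beta+1)=(\beta,\alpha]$ meets $\alpha$ in a $\tau_\alpha$-open set, and it contains $\bigcup_{j\ge i}N_j$ as soon as $\xi_{i-1}\ge\beta$. For $\beta=\alpha$ the set is empty.

*Checking (T1).* $O_i^\alpha$ is compact: in any open cover, a member containing $\alpha$ contains all but finitely many $N_j$, and these finitely many are compact. For $\beta<\alpha$ the open set $\beta+1$ is disjoint from $O_i^\alpha$ once $\xi_{i-1}\ge\beta$. So $\tau_{\alpha+1}$ is Hausdorff.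

*Checking (T3).* For $\eta\in N_j$ we have $|y_\eta-y_\alpha|<2^{-j}+|y_{\xi_j}-y_\alpha|$, which tends to $0$ by (P2). So $y$ is continuous at $\alpha$. If $\lambda(\alpha)\le n$, then $O_0^\alpha\subseteq X_{\le n}$, because by (2) and (P2) each $N_j\subseteq X_{\le\lambda(\xi_j)}\subseteq X_{\le\lambda(\alpha)}$. So $X_{\le n}\cap(\alpha+1)$ is open. If $\lambda(\alpha)>n$, it equals $X_{\le n}\cap\alpha$, which is open.

This completes the recursion. Let $X=\omega_1$ with $\tau=\tau_{\omega_1}$.

**Lemma 5.** $X$ is a locally compact, locally countable, zero-dimensional, first countable Tychonoff space, $y:X\to\mathbb R$ is a continuous injection, and each $X_{\le n}$ is open. Each $[0,\gamma]$, $\gamma<\omega_1$, is clopen and metrizable.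

*Proof.* By (T1), $X$ is Hausdorff and first countable with a base of compact open sets. These are closed, so $X$ is zero-dimensional, locally compact and Tychonoff. By (T2), $[0,\gamma]=\gamma+1$ and its complement are open. Each point $\gamma$ lies in the countable open set $[0,\gamma]$. This subspace is countable and first countable, so second countable, and it is regular, so it is metrizable by Urysohn's theorem. The rest is (T3) and (P1). $\square$

## Condensation sets and common limit points

**Lemma 6.** If $A,B,I,n$ are as in the hypothesis of (P3) and $k\ge n$, then $\overline A\cap\overline B$ contains a point $\alpha$ with $\lambda(\alpha)=k$.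

*Proof.* Take $\alpha$ from (P3). Every $O_i^\alpha$ contains all but finitely many elements of $L_\alpha$, so it meets both $A$ and $B$. $\square$

To find intervals $I$ as in (P3), we locate where a set is uncountable.

**Definition.** For $A\subseteq\omega_1$ let
$$\operatorname{cond}(A)=\{x\in\mathbb R:\{\xi\in A:y_\xi\in G\}\text{ is uncountable for all open }G\ni x\},\qquad U(A)=\operatorname{int}\operatorname{cond}(A).$$

*Example.* If $A$ is countable, both sets are empty. If $A=\{\xi:0<y_\xi<1\}$ and uncountably many $y_\xi$ lie in each nonempty open subset of $(0,1)$, then $\operatorname{cond}(A)=[0,1]$ and $U(A)=(0,1)$.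

**Lemma 7.** For $A\subseteq\omega_1$:

1. $\{\xi\in A:y_\xi\notin U(A)\}$ is countable;
2. $\{\xi\in A:y_\xi\in G\}$ is uncountable for every nonempty open $G\subseteq U(A)$;
3. $A\subseteq A'$ implies $U(A)\subseteq U(A')$;
4. if $A$ is uncountable, then $U(A)\ne\emptyset$.

*Proof.* (1) If $y_\xi\notin\operatorname{cond}(A)$, then $y_\xi$ lies in some rational interval $G$ with $\{\eta\in A:y_\eta\in G\}$ countable. There are countably many such $G$, so $\{\xi\in A:y_\xi\notin\operatorname{cond}(A)\}$ is countable. The set $\operatorname{cond}(A)$ is closed, so $\operatorname{cond}(A)\setminus U(A)$ is nowhere dense, and by (P1) only countably many $y_\xi$ lie in it. (2) Any $x\in G$ is in $\operatorname{cond}(A)$, and $G$ is an open set containing $x$. (3) is clear, and (4) follows from (1). $\square$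

## Normality from overlapping condensation sets

**Proposition 8.** $X$ is normal.

*Proof.* Let $H,K$ be disjoint closed sets. Put $H_n=H\cap X_{\le n}$, $K_n=K\cap X_{\le n}$, $U=\bigcup_nU(H_n)$ and $V=\bigcup_nU(K_n)$. The plan is to separate $H$ and $K$ by $y^{-1}(U)$ and $y^{-1}(V)$, up to countable errors.

**Step 1: $U\cap V=\emptyset$.** Otherwise, by Lemma 7(3), there is $N$ such that $U(H_N)\cap U(K_N)$ contains a nonempty open interval $I$. By Lemma 7(2), $H_N,K_N,I$ satisfy the hypothesis of (P3) with $n=N$. By Lemma 6 with $k=N$, we get $\emptyset\ne\overline{H_N}\cap\overline{K_N}\subseteq H\cap K$, a contradiction.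

**Step 2: the errors are countable.** If $\xi\in H$ and $y_\xi\notin U$, then with $n=\lambda(\xi)$ we have $\xi\in H_n$ and $y_\xi\notin U(H_n)$. So $H\setminus y^{-1}(U)\subseteq\bigcup_n(H_n\setminus y^{-1}(U(H_n)))$ is countable by Lemma 7(1). Likewise $K\setminus y^{-1}(V)$ is countable.

**Step 3: absorbing the errors in a metrizable clopen piece.** Choose $\gamma<\omega_1$ such that $Z=[0,\gamma]$ contains both error sets. As $Z$ is clopen and metrizable, there are disjoint open $P,Q\subseteq Z$ with $H\cap Z\subseteq P$ and $K\cap Z\subseteq Q$. The sets
$$P\cup(y^{-1}(U)\setminus Z),\qquad Q\cup(y^{-1}(V)\setminus Z)$$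
are open because $y$ is continuous and $Z$ is clopen. They are disjoint by Step 1 and the choice of $P,Q$. They contain $H$ and $K$, since $H\setminus Z\subseteq y^{-1}(U)$ and $K\setminus Z\subseteq y^{-1}(V)$. $\square$

## The cover by levels cannot be shrunk

**Lemma 9.** There are no closed sets $D_n\subseteq X_{\le n}$ ($n<\omega$) with $X=\bigcup_nD_n$.

*Proof.* Otherwise some $D_n$ is uncountable. By Lemma 7(4), $U(D_n)$ contains a nonempty open interval $I$, and by Lemma 7(2) the hypothesis of (P3) holds for $A=B=D_n$ and $I$. Lemma 6 with $k=n+1$ gives $\alpha\in\overline{D_n}=D_n\subseteq X_{\le n}$ with $\lambda(\alpha)=n+1$, a contradiction. $\square$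

**Proposition 10.** $X$ is not countably paracompact, hence is a Dowker space, and $X\times(\omega+1)$ is not normal.

*Proof.* Suppose the open cover $\{X_{\le n}:n<\omega\}$ has a locally finite (even just point-finite) open refinement $\mathcal V$. Let
$$D_n=X\setminus\bigcup\{W\in\mathcal V:W\not\subseteq X_{\le n}\}.$$
$D_n$ is closed. If $x\in D_n$, then $x$ lies in some $W\in\mathcal V$, and this $W$ must satisfy $W\subseteq X_{\le n}$; so $D_n\subseteq X_{\le n}$. Each $x$ lies in only finitely many $W\in\mathcal V$, each contained in some $X_{\le m}$. The sets $X_{\le m}$ increase, so $x\in D_n$ for all large $n$. Thus $X=\bigcup_nD_n$, contradicting Lemma 9. With Proposition 8, $X$ is a Dowker space.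

The failure of normality of the product is then the equivalence recalled above. It can also be seen directly from Lemma 9. Let $H=X\times\{\omega\}$ and $K=\{(\xi,n):n<\omega,\ \lambda(\xi)>n\}$. $H$ is closed. $K$ is closed too: within each clopen $X\times\{n\}$ with $n<\omega$ its complement is the open set $X_{\le n}\times\{n\}$. For a point $(\xi,\omega)$ put $m=\lambda(\xi)$; the neighbourhood $X_{\le m}\times[m,\omega]$ misses $K$, since its points $(\eta,n)$ with $n<\omega$ have $\lambda(\eta)\le m\le n$. Clearly $H\cap K=\emptyset$. Suppose $O\supseteq H$ and $O'\supseteq K$ are disjoint open sets, and let $D_n=\{\xi:(\xi,n)\notin O'\}$. Then $D_n$ is closed, and $D_n\subseteq X_{\le n}$ because $K\subseteq O'$. For each $\xi$ we have $(\xi,n)\in O$ for all large $n$, so $\xi\in D_n$ for all large $n$. Again $X=\bigcup_nD_n$, contradicting Lemma 9. $\square$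

## Semi-proximality of the space and of its product

**Proposition 11.** $X$ and $X\times(\omega+1)$ are semi-proximal.

*Proof.* Let $d(\xi,\eta)=|y_\xi-y_\eta|$. Since $y$ is a continuous injection, $d$ is a metric whose topology is coarser than $\tau$. The space $(X,d)$ is isometric to $Y=\{y_\alpha:\alpha<\omega_1\}\subseteq\mathbb R$.

**Step 1: $Y$ contains no Cantor set.** Let $C\subseteq\mathbb R$ be a copy of $2^\omega$. It is compact and contains no interval, so it is closed and nowhere dense. By (P1), $C\cap Y$ is countable. As $C$ is uncountable, $C\not\subseteq Y$. Since $X$ is first countable and Tychonoff, Theorem 4 shows that $X$ is semi-proximal.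

**Step 2: neither does $Y\times(\omega+1)$.** The space $X\times(\omega+1)$ is first countable and Tychonoff, and the map $(\xi,i)\mapsto(y_\xi,i)$ is a continuous bijection onto the metrizable space $Y\times(\omega+1)$. Pulling back a metric gives a coarser metric on $X\times(\omega+1)$. Suppose $C\subseteq Y\times(\omega+1)$ is a copy of $2^\omega$. It is the union of the countably many compact sets $C\cap(Y\times\{i\})$, $i\le\omega$, so one of these is uncountable. An uncountable compact metrizable space contains a copy of $2^\omega$ (Cantor–Bendixson). This gives a copy of $2^\omega$ in $Y$, contradicting Step 1. By Theorem 4, $X\times(\omega+1)$ is semi-proximal. $\square$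

So (P) yields everything that Theorem 1 claims about $X$. It remains to obtain (P) from each of the two hypotheses.

## Ladders guessed by diamond

Recall that $\diamondsuit$ says: there are $S_\alpha\subseteq\alpha$ ($\alpha<\omega_1$) such that for every $S\subseteq\omega_1$ the set $\{\alpha:S\cap\alpha=S_\alpha\}$ is stationary, that is, it meets every closed unbounded (club) subset of $\omega_1$.

**Lemma 12.** $\diamondsuit$ implies (P).

*Proof.*

**Step 1: guessing triples.** We need to guess two sets and a number at once. Write each countable ordinal uniquely as $\delta+m$ with $\delta$ zero or a limit and $m<\omega$. Code $A,B\subseteq\omega_1$ and $k\in\omega$ by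
$$S=\{\delta+3m:\delta+m\in A\}\cup\{\delta+3m+1:\delta+m\in B\}\cup\{3k+2\}.$$
For each limit $\alpha$, decode $S_\alpha$ by $A_\alpha=\{\delta+m<\alpha:\delta+3m\in S_\alpha\}$, $B_\alpha=\{\delta+m<\alpha:\delta+3m+1\in S_\alpha\}$, and $k_\alpha=$ the least $k$ with $3k+2\in S_\alpha$ (and $0$ if there is none). For limit $\alpha$ with $S\cap\alpha=S_\alpha$ this gives $(A_\alpha,B_\alpha,k_\alpha)=(A\cap\alpha,B\cap\alpha,k)$. Since the limit ordinals form a club, the set of limit $\alpha$ with
$$(A\cap\alpha,B\cap\alpha,k)=(A_\alpha,B_\alpha,k_\alpha)$$
is stationary, for all $A,B\subseteq\omega_1$ and $k\in\omega$.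

Also CH holds: for $x\subseteq\omega$ there is $\alpha\ge\omega$ with $x=x\cap\alpha=S_\alpha$. So there are $\aleph_1$ closed subsets of $\mathbb R$, and we can list all closed nowhere dense ones as $\{F_\xi:\xi<\omega_1\}$.

**Step 2: the recursion.** Suppose that everything is defined below $\alpha$. We use the guess at $\alpha$ whenever it looks like an instance of (P3). For limit $\alpha$ let $R_\alpha$ be the set of $x\in\mathbb R$ such that for every open $G\ni x$ both
$$\{\xi\in A_\alpha:\lambda(\xi)\le k_\alpha,\ y_\xi\in G\}\quad\text{and}\quad\{\xi\in B_\alpha:\lambda(\xi)\le k_\alpha,\ y_\xi\in G\}$$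
are cofinal in $\alpha$.

* If $\alpha$ is a limit and $\operatorname{int}R_\alpha\ne\emptyset$: put $\alpha\in\Lambda$ and $\lambda(\alpha)=k_\alpha$. By the Baire category theorem pick $y_\alpha\in\operatorname{int}R_\alpha\setminus(\bigcup_{\xi<\alpha}F_\xi\cup\{y_\xi:\xi<\alpha\})$. Since $y_\alpha\in R_\alpha$, we can choose one by one $\xi_0<\xi_1<\cdots$, cofinal in $\alpha$ (stay above the $j$-th term of a fixed cofinal $\omega$-sequence), with $\lambda(\xi_j)\le k_\alpha$, $|y_{\xi_j}-y_\alpha|<2^{-j}$, $\xi_j\in A_\alpha$ for even $j$ and $\xi_j\in B_\alpha$ for odd $j$. Put $L_\alpha=\{\xi_j:j<\omega\}$.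
* Otherwise: $\alpha\notin\Lambda$, $\lambda(\alpha)=0$, and $y_\alpha$ is any point outside $\bigcup_{\xi<\alpha}F_\xi\cup\{y_\xi:\xi<\alpha\}$, again by Baire.

**Step 3: verification.** (P1): $y$ is injective by construction. If $F$ is nowhere dense, then $\overline F=F_\xi$ for some $\xi$, and $y_\alpha\notin F$ for all $\alpha>\xi$. (P2) is part of the construction.

(P3): let $A,B,I,n\le k$ be given. For each rational interval $G\subseteq I$, the sets $\{\xi\in A:y_\xi\in G\}$ and $\{\xi\in B:y_\xi\in G\}$ are uncountable. So the limit $\alpha$ below which both are cofinal form a club. The intersection over the countably many $G$ is a club. By Step 1 pick $\alpha$ in it with $(A_\alpha,B_\alpha,k_\alpha)=(A\cap\alpha,B\cap\alpha,k)$. Every $x\in I$ and open $G\ni x$ admit a nonempty rational interval inside $G\cap I$, and $\lambda\le n\le k=k_\alpha$ on $A\cup B$. Hence $I\subseteq R_\alpha$. So $\alpha\in\Lambda$, $\lambda(\alpha)=k$, and $L_\alpha$ contains infinitely many elements of $A$ (even $j$) and of $B$ (odd $j$). $\square$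

## Ladders read off from Cohen reals

Let $\mathrm{Fn}(E,\omega)$ be the set of finite partial functions from $E$ to $\omega$, ordered by reverse inclusion. Adding $\kappa$ Cohen reals means forcing with $\mathrm{Fn}(\kappa\times\omega,\omega)$. The forcing is ccc, so it preserves $\omega_1$. An element of $\omega^\omega$ is *Cohen* over a model if its finite initial segments meet every dense subset of $\omega^{<\omega}$ that lies in the model.

Under $\diamondsuit$ the ladder $L_\alpha$ was chosen to meet a guessed pair of sets. Here the $\alpha$-th Cohen real supplies the level $\lambda(\alpha)$, the real $y_\alpha$ and the ladder. Genericity takes the place of guessing.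

**Lemma 13.** Adding $\kappa\ge\aleph_1$ Cohen reals to any model of ZFC forces (P).

*Proof.*

**Step 1: definitions.** Factor the forcing as $\mathrm{Fn}((\kappa\setminus\omega_1)\times\omega,\omega)\times\mathrm{Fn}(\omega_1\times\omega,\omega)$ and take the extension by the first factor as ground model. So we may assume $\kappa=\omega_1$, with ground model $V$. Let $\mathbb P=\mathrm{Fn}(\omega_1\times\omega,\omega)$ and $\mathbb P_\alpha=\mathrm{Fn}(\alpha\times\omega,\omega)$. Let $G$ be $\mathbb P$-generic, $G_\alpha=G\cap\mathbb P_\alpha$, and let $c_\alpha\in\omega^\omega$, $c_\alpha(m)=(\bigcup G)(\alpha,m)$, be the $\alpha$-th Cohen real. It is Cohen over $V[G_\alpha]$.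

Fix a homeomorphism $h:\omega^\omega\to\mathbb R\setminus\mathbb Q$ defined in the same way in all models, say by continued fractions: $h(a)=[e(a_0);a_1+1,a_2+1,\dots]$ with $e:\omega\to\mathbb Z$ a fixed bijection. For $t\in\omega^{<\omega}$ write $[t]=\{a\in\omega^\omega:t\subset a\}$. In $V$ fix for each countable limit $\alpha$ a bijection $e_\alpha:\omega\to\alpha$ and a cofinal sequence $(\alpha_j)_{j<\omega}$ in $\alpha$. Put
$$\lambda(\alpha)=c_\alpha(0),\qquad y_\alpha=h\big((c_\alpha(2m+1))_m\big),\qquad d_\alpha=(c_\alpha(2m+2))_m.$$
For countable limit $\alpha$ define recursively $m_j$ as the least $m>m_{j-1}$ such that $\xi=e_\alpha(d_\alpha(m))$ satisfies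
$$\xi>\alpha_j,\quad\xi>\xi_{j-1},\quad\lambda(\xi)\le\lambda(\alpha),\quad|y_\xi-y_\alpha|<2^{-j}, \tag{3}$$
and put $\xi_j=e_\alpha(d_\alpha(m_j))$. (For $j=0$ omit the conditions involving $m_{-1}$ and $\xi_{-1}$.) Let $\alpha\in\Lambda$ iff all $\xi_j$ are defined, and then $L_\alpha=\{\xi_j:j<\omega\}$. (P2) is clear from (3).

**Step 2: (P1).** The odd part of $c_\alpha$ is Cohen over $V[G_\alpha]$, hence not in $V[G_\alpha]$, so $y_\alpha\notin V[G_\alpha]$. For $\xi<\alpha$ we have $y_\xi\in V[G_\alpha]$. So $y$ is injective.

Passing to closures, let $F\in V[G]$ be closed and nowhere dense. It is determined by the set $\mathcal J$ of rational intervals disjoint from $F$, a subset of a countable set of $V$. By ccc, $\mathcal J$ has a name involving countably many conditions, so $\mathcal J\in V[G_\beta]$ for some $\beta<\omega_1$. Let $\alpha\ge\beta$. In $V[G_\alpha]$ consider the set of $t\in\omega^{<\omega}$ such that $h[[t]]\subseteq J$ for some $J\in\mathcal J$. It is dense. Given $t_0$, the set $h[[t_0]]$ is the trace on $\mathbb R\setminus\mathbb Q$ of a nonempty open subset of $\mathbb R$; take a rational interval inside that open set, and inside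 this a rational interval $J\in\mathcal J$, which exists because $F$ is nowhere dense. As $h$ is a homeomorphism, some $t\supseteq t_0$ has $h[[t]]\subseteq J$. So the odd part of $c_\alpha$ has an initial segment $t$ of this kind, and $y_\alpha\in J$ for some $J\in\mathcal J$. Thus $y_\alpha\notin F$ for all $\alpha\ge\beta$.

**Step 3: (P3), the choice of $\alpha$.** Consider an instance $A,B,n,k,I$ of (P3) in $V[G]$. The conclusion does not mention $I$, and the hypothesis passes to subintervals, so we may assume that $I$ has rational endpoints. Let $p\in G$ force that $\dot A,\dot B,n,k,I$ satisfy the hypothesis. We show that some $q\le p$ forces the conclusion. The same argument applies to every condition below $p$, so such $q$ are dense below $p$, and one of them is in $G$.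

In $V$ take a countable $M\prec H(\theta)$, with $\theta$ large, containing $p,\dot A,\dot B,I$ and the names for $y$ and $\lambda$. Let $\alpha=M\cap\omega_1$, a countable limit ordinal. A finite partial function from $\omega_1\times\omega$ to $\omega$ is in $M$ iff the ordinals in its domain are in $M$, so $\mathbb P\cap M=\mathbb P_\alpha$. In particular $p\in\mathbb P_\alpha$ says nothing about $c_\alpha$. So there is $q\le p$, adding information only about $c_\alpha(0)$ and finitely many odd values of $c_\alpha$, that forces $\lambda(\alpha)=k$ and $y_\alpha\in I$: for the latter, let it decide an initial segment $t$ of the odd part with $h[[t]]\subseteq I$. Now suppose $q\in G$. We show that $\alpha$ is as required.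

**Step 4: the parts of $A,B$ known at stage $\alpha$.** Genericity of $d_\alpha$ will be used over a model built from $V[G_\alpha]$, so we need versions of $A,B$ in $V[G_\alpha]$. Put
$$A'=\{\xi<\alpha:\exists r\in G_\alpha\ r\Vdash\xi\in\dot A\},$$
and define $B'$ similarly. By definability of forcing in $V$, $A',B'\in V[G_\alpha]$. Clearly $A'\subseteq A$ and $B'\subseteq B$. We claim:
$$\text{for every rational interval }J\subseteq I\text{ and }\beta<\alpha\text{ there is }\xi\in A'\text{ with }\xi>\beta\text{ and }y_\xi\in J, \tag{4}$$
and the same for $B'$. Let $r\in\mathbb P_\alpha$, $r\le p$. Since $p$ forces $\{\xi\in\dot A:y_\xi\in J\}$ to be uncountable, there are $r'\le r$ and $\xi>\beta$ with $r'\Vdash\xi\in\dot A\wedge y_\xi\in J$. As $r,J,\beta,\dot A$ and the name for $y$ are in $M$, elementarity gives such $r',\xi$ in $M$. Then $r'\in\mathbb P_\alpha$ and $\beta<\xi<\alpha$. So the set of such $r'$ is dense below $p$ in $\mathbb P_\alpha$. Since $p\in G_\alpha$, some such $r'$ is in $G_\alpha$; for its $\xi$ we have $\xi\in A'$ and $y_\xi\in J$. The proof for $B'$ is the same.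

Moreover, since $p\in G$, we have $\lambda\le n\le k=\lambda(\alpha)$ on $A'\cup B'$.

**Step 5: genericity of $d_\alpha$.** It remains to see that the recursion (3) never stops and picks points of $A'$ and of $B'$ infinitely often. Put $V'=V[G_\alpha][\lambda(\alpha),y_\alpha]$. The value $c_\alpha(0)$, the odd part and $d_\alpha$ use disjoint sets of coordinates, so $d_\alpha$ is Cohen over $V'$. Recursion (3) can be run in $V'$ on any finite sequence $t\in\omega^{<\omega}$ in place of $d_\alpha$, as far as it goes.

Suppose $t$ determines exactly $\xi_0,\dots,\xi_{i-1}$. Pick a rational interval $J\subseteq I\cap(y_\alpha-2^{-i},y_\alpha+2^{-i})$, which is possible because $y_\alpha\in I$. By (4) there is $\xi\in A'$ above $\alpha_i$ and $\xi_{i-1}$ with $y_\xi\in J$. It satisfies (3) with $j=i$. So $t^\frown e_\alpha^{-1}(\xi)$ has $m_i=|t|$ and $\xi_i=\xi\in A'$. The same works with $B'$. Repeating this, we see that for each $N$ the set of $t$ that determine some $\xi_i\in A'$ with $i\ge N$ is dense in $\omega^{<\omega}$ and lies in $V'$; likewise for $B'$. As $d_\alpha$ is Cohen over $V'$, it has initial segments in all these dense sets. So all $\xi_i$ are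 defined, that is, $\alpha\in\Lambda$, and infinitely many lie in each of $A'\subseteq A$ and $B'\subseteq B$. Finally $\lambda(\alpha)=k$. $\square$

## Assembling Theorem 1

*Proof of Theorem 1.* Under either hypothesis (P) holds, by Lemma 12 or Lemma 13. Let $X$ be the space on the set $\omega_1$ built from (P); it has size $\aleph_1$. By Lemma 5 it is locally compact, locally countable, zero-dimensional and first countable, and $y$ is a continuous injection into $\mathbb R$. By Propositions 8 and 10, $X$ is a Dowker space and $X\times(\omega+1)$ is not normal. By Proposition 11, $X$ and $X\times(\omega+1)$ are semi-proximal. $\blacksquare$
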